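# Proper $\Delta$-colorings that avoid a given partial coloring

## Two diamonds and a necklace

Take a diamond: two adjacent vertices $p,q$, and two further vertices $x,y$, each adjacent to both $p$ and $q$ but not to each other. Color it properly with three colors. Then $p$ and $q$ use two different colors, and $x$ and $y$ must both take the third. So every proper $3$-coloring $c$ has $c(x)=c(y)$.

Now take two diamonds $x_1,y_1,p_1,q_1$ and $x_2,y_2,p_2,q_2$, and join them by the single edge $y_1x_2$. This graph has maximum degree $3$ and no $K_4$: a diamond lacks the edge $xy$, and the joining edge lies in no triangle. Forbid color $1$ at $x_1$ and $x_2$, and color $2$ at $y_1$ and $y_2$. The forbidden colors are themselves properly placed: the only edge among these four vertices is $y_1x_2$, which carries the distinct forbidden colors $2$ and $1$. Is there a proper $3$-coloring that avoids them? Write $z_i=c(x_i)=c(y_i)$. Then $z_i\ne1$ because of $x_i$, and $z_i\neq2$ because of $y_i$, so $z_1=z_2=3$. But $y_1x_2$ is an edge, so the answer is no.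

Here is the general notion. Write $[k]=\{1,\dots,k\}$, and let $\omega$, $\chi$ and $\Delta$ denote clique number, chromatic number and maximum degree. All graphs are finite and simple.

**Definition (avoidable).** A *partial proper $\Delta(G)$-coloring* of $G$ is a proper coloring $\varphi$ of the vertices of some subset $V'\subseteq V(G)$ with colors from $[\Delta(G)]$. It is *avoidable* if there is a proper coloring $c$ of all of $G$ with colors from $[\Delta(G)]$ such that $c(v)\ne\varphi(v)$ for every $v\in V'$.

So the two diamonds carry an unavoidable partial proper $3$-coloring. With four colors we replace the edge $pq$ by a triangle. Then $z_i$ has two values left instead of one, two gadgets are no longer enough, and an odd cycle of gadgets is.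

**Proposition 1.** There is a $4$-regular $K_5$-free graph with an unavoidable partial proper $4$-coloring.

**Proof.** Let $\ell\ge3$ be odd. For $i\in\mathbb Z_\ell$ take vertices $x_i,y_i,p_i,q_i,r_i$, where $p_i,q_i,r_i$ form a triangle and each of them is adjacent to both $x_i$ and $y_i$. Add the edges $y_ix_{i+1}$. Each $p_i,q_i,r_i$ has two neighbors in its triangle plus $x_i,y_i$. The vertex $x_i$ has three neighbors in the triangle plus $y_{i-1}$, and $y_i$ has three plus $x_{i+1}$. So the graph is $4$-regular. It is connected with $5\ell>5$ vertices. A $K_5$ in a $4$-regular graph is a whole component, so there is no $K_5$.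

Let $\varphi(x_i)=1$ and $\varphi(y_i)=2$ for all $i$. The only edges inside $V'=\{x_i,y_i: i\in\mathbb Z_\ell\}$ are the edges $y_ix_{i+1}$, so $\varphi$ is proper. In any proper $4$-coloring $c$ the triangle $p_iq_ir_i$ uses three colors and both $x_i$ and $y_i$ get the fourth. Call it $z_i$. If $c$ avoids $\varphi$, then $z_i\in\{3,4\}$ for all $i$, and $z_i\ne z_{i+1}$ because of the edge $y_ix_{i+1}$. That is a proper $2$-coloring of an odd cycle, which does not exist. $\square$

Try to continue. For $k\ge5$ replace the triangle by $K_{k-1}$, keep the cyclic arrangement, and again forbid $1$ at each $x_i$ and $2$ at each $y_i$. Now $z_i$ may be chosen in $\{3,\dots,k\}$, which has at least three elements, so we can choose the $z_i$ properly around the cycle. Each $K_{k-1}$ is then colored by the $k-1$ colors other than $z_i$, and this $\varphi$ is avoidable. This construction dies at $k=5$, and one asks whether the phenomenon dies too. The question, from Carl Johan Casselgren, "Brooks' theorem with forbidden colors", arXiv:2303.06917 (2023), is this: *is there a constant $\Delta_0$ such that if $\Delta(G)\ge\Delta_0$ and $G$ does not contain a copy of $K_{\Delta(G)+1}$, then any partial proper $\Delta(G)$-coloring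 of $G$ is avoidable?* By Proposition 1, any such $\Delta_0$ is at least $5$. The answer is yes.

**Theorem 2.** If $\Delta(G)\ge 10^{74}$ and $G\not\supseteq K_{\Delta(G)+1}$, then every partial proper $\Delta(G)$-coloring of $G$ is avoidable.

## Lists of size $k-1$ at vertices of degree $k$

Put $k=\Delta(G)$. We are asked to color $G$ from lists: $v$ may use $[k]\setminus\{\varphi(v)\}$ if $v\in V'$, and $[k]$ otherwise. A greedy coloring needs lists one larger than the degree. Our lists can have size $k-1$ at vertices of degree $k$, so greedy coloring is short by two colors, where in Brooks' theorem it is short by one.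

Two cases are easy. If $V'=V(G)$, take a permutation $\sigma$ of $[k]$ without fixed points ($k\ge2$). Then $c=\sigma\circ\varphi$ is proper and avoids $\varphi$. So the trouble comes from $\varphi$ being partial.

The second case is the graph $K_k$ with $k\ge 2$ colors and with $\varphi$ injective on $V'$. Coloring a clique from lists means choosing distinct representatives, so we use Hall's theorem: we need $|\bigcup_{v\in S}L(v)|\ge|S|$ for every set $S$ of vertices. If $|S|\le k-1$, a single list is large enough. If $|S|=k$, the union is all of $[k]$ unless one color is missing from every list, that is, unless all vertices have the same forbidden color, which injectivity excludes. So an avoiding coloring exists. With the constant $\varphi\equiv1$ on all of $K_k$ none does: $k$ vertices would share $k-1$ colors. Some injectivity on large cliques is thus essential, and it will turn out to be nearly all that we need from properness.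

## Four tools, and the statement BK($m$)

We use Hall's theorem, as above, and **Brooks' theorem** in this form: if $\Delta(H)\le m$, $\omega(H)\le m$ and $m\ge3$, then $\chi(H)\le m$. (For $\Delta(H)<m$ this is greedy coloring.) We also use the following.

**Reed's theorem** (A strengthening of Brooks' theorem, J. Combin. Theory Ser. B 76 (1999) 136–149). If $\Delta(G)\ge10^{14}$ then $\chi(G)\le\max\{\Delta(G)-1,\omega(G)\}$.

**Definition (independent transversal).** Let the vertices of a graph be partitioned into parts. An *independent transversal* is an independent set with exactly one vertex in each part.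

For example, let the parts be $\{a,a'\},\{b,b'\},\{c,c'\}$ and let the edges be $ab$, $b'c$, $c'a'$. Then $\{a,b',c'\}$ is an independent transversal. If the parts are too small there may be none: take two parts of size one, joined by an edge.

**Haxell's theorem** (A note on vertex list colouring, Combin. Probab. Comput. 10 (2001) 345–347). If a graph has maximum degree at most $d$ ($d\ge1$) and its vertex set is partitioned into parts of size at least $2d$, then it has an independent transversal.

**Symmetric Lovász Local Lemma.** Suppose finitely many events each have probability at most $p$, each is mutually independent of all but at most $d$ of the others, and $\mathrm e\,p\,(d+1)\le1$, where $\mathrm e=2.718\ldots$. Then with positive probability none of them occurs.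

**Definition (BK).** For an integer $m$, let **BK($m$)** be the statement: every graph $H$ with $\Delta(H)\le m+1$ and $\omega(H)\le m$ is $m$-colorable.

This is a genuine condition on $m$. BK($2$) is false because of the $5$-cycle. BK($7$) is false too: replace each vertex of $C_5$ by a triangle, joining all pairs of vertices in triangles that come from adjacent vertices. Each vertex has degree $2+6=8$ and $\omega=6$. An independent set has at most $2$ of the $15$ vertices, so at least $8$ colors are needed. For $m=10^{14}$, however, BK($m$) is true: if $\Delta(H)=m+1$, Reed's theorem gives $\chi(H)\le\max\{m,\omega(H)\}\le m$, and if $\Delta(H)\le m$ we use Brooks' theorem.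

## A statement that does not mention properness of $\varphi$

**Theorem 3.** Let $R\ge m\ge6$ be integers such that BK($m$) holds, and let $k\ge3200R^5$. Let $G$ be a finite simple graph with $\Delta(G)\le k$ and $\omega(G)\le k$. Let $V'\subseteq V(G)$ and let $\varphi:V'\to[k]$ be a function (not necessarily a proper coloring) such that

* (i) $\varphi$ is injective on $V'\cap Q$ for every clique $Q$ of $G$ with $|Q|\ge m+1$;
* (ii) there is $A\subseteq[k]$ with $|A|=m$ such that $G[\varphi^{-1}(A)]$ is $R$-colorable.

Then $G$ has a proper coloring $c:V(G)\to[k]$ with $c(v)\ne\varphi(v)$ for all $v\in V'$.

**Theorem 3 implies Theorem 2.** Let $m=R=10^{14}$; we just saw that BK($m$) holds. Let $k=\Delta(G)\ge10^{74}$, which exceeds $3200\cdot10^{70}=3200R^5$. Since $G$ has no $K_{k+1}$, $\omega(G)\le k$. A partial proper $k$-coloring $\varphi$ is injective on every clique, which gives (i). For any $A$ with $|A|=m$, $\varphi$ itself properly colors $G[\varphi^{-1}(A)]$ with $m=R$ colors, which gives (ii). $\square$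

For the rest of the notes, fix $m,R,k$ as in Theorem 3. For a given $(G,\varphi)$ and $A$ as there, write
$$B=[k]\setminus A,\qquad V_A=\varphi^{-1}(A).$$
A proper coloring of a subgraph of $G$ with colors from $[k]$ is *avoiding* if $c(v)\ne\varphi(v)$ for all its vertices $v\in V'$. By "$\varphi(v)\ne b$" we always mean that $v\notin V'$, or $v\in V'$ and its forbidden color is not $b$.

## Spending the colors of $B$ one at a time

A sensible plan is to choose color classes one by one. Take a color $b$ and give it to an independent set $I$ of vertices with $\varphi(v)\ne b$, maximal among such sets. Every remaining vertex with $\varphi(v)\neq b$ has a neighbor in $I$, so its degree drops by at least one. A vertex with $\varphi(v)=b$ may fail to lose a degree, but this happens to it for one color only. So after all colors of $B$ are spent, $m$ colors are left and the remaining graph has maximum degree at most $m+1$. If its clique number is at most $m$, BK($m$) says that it is $m$-colorable. If moreover no remaining vertex has its forbidden color in $A$, any coloring from $A$ is avoiding.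

The clique number must therefore drop with each color. A maximal independent set need not meet every maximum clique, so we choose the vertices that meet those cliques first. The next lemma says that this is possible.

**Lemma 4 (hitting maximum cliques).** Let $D\ge7$, let $H$ be a graph with $\Delta(H)\le D+1$ and $\omega(H)=D$, and let $F\subseteq V(H)$ meet every $D$-clique in at most one vertex. Then some independent set disjoint from $F$ meets all $D$-cliques of $H$.

We show that the $D$-cliques fall into clusters, each with a large common core, and pick one vertex per core by Haxell's theorem. If two $D$-cliques $Q,Q'$ share a vertex $v$, then $|Q\cup Q'|\le|N[v]|\le D+2$, so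
$$|Q\cap Q'|\ge D-2. \tag{1}$$

As an example, let $D=7$, let $X$ be a set of $9$ vertices, and delete from the complete graph on $X$ the four edges of a $4$-cycle $a\,a'\,b\,b'$. The two $7$-cliques are $X\setminus\{a',b'\}$ and $X\setminus\{a,b\}$, and their intersection has $5=D-2$ vertices. Passing to complements, the omitted pairs are exactly the $2$-element vertex covers of the $4$-cycle. This is how the first step argues.

**Step 1: cliques through one vertex have a large intersection.** We claim that if $\mathcal C$ is a nonempty collection of $D$-cliques with a common vertex $v$, then $|\bigcap\mathcal C|\ge D-2$. Let $X=N[v]$ and $\tau=|X|-D$, so $0\le\tau\le2$. Let $\overline F$ be the complement of the graph $H[X]$. A subset of $X$ is a clique of $H$ exactly when its complement in $X$ is a vertex cover of $\overline F$. So for $Q\in\mathcal C$ the set $X\setminus Q$ is a vertex cover of size $\tau$, and no vertex cover is smaller because $\omega(H)=D$.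

If $\tau=0$, every $Q\in\mathcal C$ equals $X$ and the claim is clear. Suppose next that $\overline F$ has a matching $M$ of size $\tau\geq 1$. A cover of size $\tau$ must contain a vertex of each of the $\tau$ disjoint edges of $M$, so it consists of exactly one endpoint of each. Hence all sets $X\setminus Q$ lie in $V(M)$, and $|\bigcap\mathcal C|\ge|X|-2\tau=D-\tau\ge D-2$.

Otherwise $\tau\ge 1$ and no matching of size $\tau$ exists. Since the cover number $\tau$ is positive, $\overline F$ has an edge. So $\tau=2$ and the largest matching of $\overline F$ has one edge. Edges that pairwise intersect form a star or a triangle. A star has a cover of size $1<\tau$, so they form a triangle. The covers of size $2$ are pairs of vertices of this triangle, so $|\bigcap\mathcal C|\ge|X|-3=D-1$.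

**Step 2: extend this to whole clusters.** Consider the graph whose vertices are the $D$-cliques, two of them adjacent when they intersect, and let $\mathcal C$ be a component of it. We claim $|\bigcap\mathcal C|\ge D-2$. Order $\mathcal C$ as $Q_1,Q_2,\dots$ so that each $Q_j$ with $j\ge2$ meets some earlier $Q_i$. Suppose $|\bigcap_{l<j}Q_l|\ge D-2$; this is clear for $j=2$. This intersection is contained in $Q_i$, and so is $Q_j\cap Q_i$, which has at least $D-2$ elements by (1). Two subsets of the $D$-set $Q_i$ of size at least $D-2$ share at least $D-4>0$ vertices. So $Q_1,\dots,Q_j$ have a common vertex, and Step 1 gives $|\bigcap_{l\le j}Q_l|\ge D-2$. Induction on $j$ proves the claim.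

**Step 3: choose one vertex in each core.** Let $J_1,\dots,J_s$ be the intersections (the *cores*) of the components. Cliques in different components are disjoint, so the cores are pairwise disjoint. Put $J'_l=J_l\setminus F$. As $J_l$ lies in a $D$-clique, $F$ removes at most one vertex, and $|J'_l|\ge D-3\ge4$. A vertex $w\in J_l$ lies in a $D$-clique $Q$ of component $l$. It has $D-1$ neighbors in $Q$ and degree at most $D+1$, so at most $2$ neighbors outside $Q$, and all other cores are outside $Q$. So the graph on $\bigcup_l J'_l$ formed by the edges of $H$ between different parts $J'_l$ has maximum degree at most $2$, and its parts have size at least $4$. By Haxell's theorem it has an independent transversal. Two vertices of the transversal lie in different parts, so the transversal is independent in $H$. It misses $F$. It meets every $D$-clique, since each $D$-clique contains the core of its component. $\square$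

Now the descent itself.

**Lemma 5 (descent).** Let $(G,\varphi)$ and $A$ be as in Theorem 3. Let $C\subseteq B$ and $D=k-|C|$. Suppose that the vertices outside an induced subgraph $H$ of $G$ have an avoiding coloring with colors from $C$, and that

* (a) $V(H)\cap V_A=\emptyset$;
* (b) $\omega(H)\le D$;
* (c) $d_H(v)\le D$ for each $v\in V(H)$, except that $d_H(v)\le D+1$ is allowed if $\varphi(v)$ is defined and lies in $C$.

Then this coloring extends to an avoiding coloring of $G$.

**Step 1: one more color of $B$.** Suppose $C\ne B$, let $b\in B\setminus C$, and note $D\ge m+1\ge7$. Let $F=\{v\in V(H):\varphi(v)=b\}$. A $D$-clique of $H$ is a clique of $G$ with at least $m+1$ vertices, so by (i) $F$ meets it in at most one vertex. By (c), $\Delta(H)\le D+1$. If $\omega(H)=D$, let $T$ be the set from Lemma 4; otherwise let $T=\emptyset$. Extend $T$ to a maximal independent subset $I$ of $V(H)\setminus F$ and color $I$ with the new color $b$. The coloring stays proper, and it avoids $\varphi$ since $I\cap F=\emptyset$.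

We check (a)–(c) for $H-I$, $C\cup\{b\}$ and $D-1$. Property (a) is inherited. Since $I$ meets all $D$-cliques of $H$, $\omega(H-I)\le D-1$. A vertex $v\in V(H)\setminus(I\cup F)$ has a neighbor in $I$ by maximality, so its degree drops by at least one, and the bound in (c) for $v$ drops by exactly one. A vertex $v\in F$ had $\varphi(v)=b\notin C$, so its degree was at most $D=(D-1)+1$. Since $\varphi(v)$ now lies in $C\cup\{b\}$, this is allowed.

**Step 2: the last $m$ colors.** Repeat Step 1 until $C=B$. Then $D=m$, so $\Delta(H)\le m+1$ and $\omega(H)\le m$. By BK($m$), $H$ has a proper coloring with the $m$ colors of $A$, none of which has been used. It avoids $\varphi$, because by (a) no vertex of $H$ has its forbidden color in $A$. $\square$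

## A clique dominated from outside

Try Lemma 5 at the very beginning, with $C=\emptyset$, $H=G$, $D=k$. Conditions (b) and (c) hold. Only (a) can fail. So if $\varphi$ omits all colors of some $A$, we are done. In general $V_A$ is not empty, and leaving it to the end would mean coloring a graph of degree about $m$ from $m$ colors with forbidden colors, which is the original problem with smaller parameters. So we want to color $V_A$ first, with colors of $B$.

The obvious way is to split $V_A$ into independent sets $Y_1,\dots,Y_R$ by (ii), give $Y_j$ a color $\beta_j\in B$, and enlarge the classes. Degrees drop as before. The clique number need not. Let $K$ be a clique with vertices $v_1,\dots,v_k$, attach to each $v_i$ one pendant vertex $u_i$, and let $\varphi(u_i)=1\in A$ for all $i$, with no other forbidden colors. Here $\Delta=\omega=k$. If $Y_1=\{u_1,\dots,u_k\}$ receives $\beta_1$, then no vertex of $K$ can use $\beta_1$, and $k$ vertices are left with $k-1$ colors. Lemma 4 does not help, because now the class of $\beta_1$ has to contain a prescribed set, and that set dominates $K$.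

In this example the cure is to split $Y_1$ into two nonempty pieces with two colors: then $\beta_1$ can be used on a vertex of $K$ whose pendant neighbor has the other color, and vice versa. We split every $Y_j$ by independent coin flips. Count what is needed. Suppose $n$ colors are spent on $V_A$, and $K$ is a clique of size $k+1-e$. To be in the situation of Lemma 5 with $D=k-n$, we must color at least $n+1-e$ vertices of $K$, so at most $e-1$ of the $n$ colors may miss $K$. A color that cannot be used on $K$ is seen from outside by almost all vertices of $K$. As each vertex of $K$ has at most $e$ neighbors outside, essentially at most $e$ colors can miss $K$. This is one too many. But if exactly $e$ colors miss $K$, then almost every vertex of $K$ has its $e$ outside neighbors one in each of the same $e$ classes, and random coins make this exponentially unlikely.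

There is one catch. If the outside neighbors are shared, few coins are involved. Let $|K|=k$ and let one vertex $x\in V_A$ be adjacent to all of $K$ except one vertex $y$. However the coin of $x$ falls, the class containing $x$ is seen by all of $K\setminus\{y\}$, so the bad event has probability $1$. We must know that an outside vertex has few neighbors in $K$. In an arbitrary $G$ this is false, but in a smallest counterexample it is true.

## Large cliques in a smallest counterexample

Suppose Theorem 3 fails. Put $n=2R$, so $n\ge12$ and $k\ge100n^5$, and fix $k,m,R$ and an $A$ for which there is a counterexample. The pairs $(G,\varphi)$ that satisfy the hypotheses for these parameters are closed under taking induced subgraphs (restricting $\varphi$). Let $(G,\varphi)$ be a counterexample with $|V(G)|$ minimum. Then $G-X$ has an avoiding coloring for every nonempty $X\subseteq V(G)$.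

**Lemma 6.** Let $K$ be a maximal clique of $G$ with $|K|=t=k+1-e$, where $1\le e\le n$. Then every $x\in V(G)\setminus K$ has at most $2e+1$ neighbors in $K$.

The strategy is to color $G-K$, look at why the coloring does not extend to $K$, and then change the color of $x$ alone. The obstruction is so rigid that it cannot survive the change, because some vertex of $K$ is not adjacent to $x$.

Since $k\ge100n^5$, we have $t\ge e+3$ and $t\ge m+1$, so $\varphi$ is injective on $K\cap V'$. Every $v\in K$ has $t-1=k-e$ neighbors in $K$, hence at most $e$ outside.

**Step 1: the form of the obstruction.** Let $c$ be any avoiding coloring of $G-K$. For $v\in K$ let $E(v)$ be the set of colors on $N(v)\setminus K$, and let $M(v)=E(v)\cup\{\varphi(v)\}$ if $v\in V'$ and $M(v)=E(v)$ otherwise. So $|E(v)|\le e$ and $|M(v)|\le e+1$. To extend $c$ to $K$ we need distinct representatives of the lists $[k]\setminus M(v)$. As $G$ is a counterexample this is impossible, and Hall's theorem gives a nonempty $S\subseteq K$ with $\bigl|\bigcup_{v\in S}([k]\setminus M(v))\bigr|\le|S|-1$, that is,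
$$\Bigl|\bigcap_{v\in S}M(v)\Bigr|\ge k-|S|+1. \tag{2}$$
The left side is at most $e+1=k-t+2$, so $|S|\ge t-1$.

Suppose the intersection in (2) has size $e+1$. Then all $M(v)$ with $v\in S$ equal one set of size $e+1>|E(v)|$, so $\varphi(v)$ is defined and lies in this set for every $v\in S$. By injectivity $t-1\le|S|\le e+1$, contradicting $t\ge e+3$. So the intersection has size at most $e$. If $|S|=t-1$, (2) would force size $k-t+2=e+1$; hence $S=K$, and (2) gives size at least $k-t+1=e$. Put
$$D(c)=\bigcap_{v\in K}M(v),\qquad P(c)=\{v\in K\cap V':\varphi(v)\in D(c)\}.$$
We have shown $|D(c)|=e$, and injectivity gives $|P(c)|\le e$. If $v\in K\setminus P(c)$, then $D(c)\subseteq M(v)$ and $\varphi(v)$ is undefined or not in $D(c)$, so $D(c)\subseteq E(v)$. As $|E(v)|\le e$, we get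
$$E(v)=D(c)\quad\text{for all } v\in K\setminus P(c), \tag{3}$$
and such a $v$ has exactly $e$ neighbors outside $K$, with distinct colors. All this holds for every avoiding coloring $c$ of $G-K$.

**Step 2: recolor one vertex.** Suppose $x\notin K$ has $s\ge2e+2$ neighbors in $K$; then $s\ge4$. Fix an avoiding coloring $c$ of $G-K$ and put $b=c(x)$. In $G-K$ the vertex $x$ has at most $k-s$ neighbors. So at least $k-1-(k-s)=s-1\ge3$ colors are different from $\varphi(x)$ and absent from the neighbors of $x$ in $G-K$, and $b$ is one of them. Hence there are at least two colors $d\ne b$ such that recoloring $x$ with $d$ gives an avoiding coloring $c'$ of $G-K$. By maximality of $K$, fix a vertex $y\in K$ not adjacent to $x$.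

**Step 3: the new color is determined by the old coloring.** Fix such a $d$, and write $D=D(c)$, $D'=D(c')$, and $E',M'$ for the sets that belong to $c'$. Since $s>2e\ge|P(c)\cup P(c')|$, there is a vertex $v\in N(x)\cap K$ outside $P(c)\cup P(c')$. By (3), $E(v)=D$ and $E'(v)=D'$. As $x$ is a neighbor of $v$, $b\in D$, and $x$ is the only outside neighbor of $v$ with color $b$, because the colors there are distinct. Only $x$ changed its color, so $D'=(D\setminus\{b\})\cup\{d\}$. Since $|D'|=e=|D|$, we have $d\notin D\setminus\{b\}$, and as $d\ne b$, $d\notin D$.

The vertex $y$ does not see $x$, so $M'(y)=M(y)$. This set contains both $D$ and $D'$, hence $D\cup\{d\}$, which has $e+1$ elements. As $|M(y)|\le e+1$,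
$$M(y)=D\cup\{d\},\qquad d\notin D.$$
So $d$ is the only element of $M(y)\setminus D$, a set that depends on $c$ and $y$ only. But there were at least two choices of $d$. This contradiction proves Lemma 6. $\square$

Let $K_1,\dots,K_r$ be the maximal cliques of $G$ of size at least $k+1-n$, and put $t_i=|K_i|=k+1-e_i$. As $\omega(G)\le k$, we have $1\le e_i\le n$. Call a neighbor of $v\in K_i$ outside $K_i$ an *external* neighbor. Each $v\in K_i$ has at most $e_i\le n$ of them.

**The cliques $K_i$ are pairwise disjoint.** If $v\in K_i\cap K_j$ with $i\ne j$, then $K_i\cup K_j\subseteq N[v]$ has at most $k+1$ vertices, so $|K_i\cap K_j|\ge2(k+1-n)-(k+1)=k+1-2n>2n+1$. A vertex $x\in K_j\setminus K_i$, which exists since both cliques are maximal, would have more than $2n+1\ge2e_i+1$ neighbors in $K_i$, contradicting Lemma 6.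

## Splitting $V_A$ by coin flips

By (ii), partition $V_A$ into independent sets $Y_1,\dots,Y_R$. Choose $B_1\subseteq B$ with $|B_1|=n=2R$, and index $B_1=\{\beta_j^0,\beta_j^1:1\le j\le R\}$. Split each $Y_j$ into two sets $Z_{\beta_j^0}$ and $Z_{\beta_j^1}$ by an independent fair coin flip for each vertex. Every $Z_\beta$ is independent.

**Definition (exact).** For $\mathcal D\subseteq B_1$ with $|\mathcal D|=e_i$, a vertex $v\in K_i$ is *$\mathcal D$-exact* if its external neighbors are exactly $e_i$ vertices, all in $V_A$, one in each $Z_\beta$, $\beta\in\mathcal D$.

In the pendant example, $e=1$, and $v_i$ is $\{\beta\}$-exact precisely when $u_i\in Z_\beta$.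

**Step 1: vertices with independent coins.** We choose a set $W_i\subseteq K_i$ of vertices with pairwise disjoint external neighborhoods and $|W_i|=4n^2g$, where
$$g=\left\lfloor\frac{k+1-n}{4n^2(2n^2+1)}\right\rfloor.$$
To see that it exists, let $v\in K_i$. It has at most $e_i$ external neighbors, and by Lemma 6 each of them has at most $2e_i$ neighbors in $K_i$ other than $v$. So $v$ shares an external neighbor with at most $2e_i^2\le2n^2$ other vertices of $K_i$. Choosing greedily we get at least $t_i/(2n^2+1)\ge(k+1-n)/(2n^2+1)\ge4n^2g$ vertices. Fix a partition of $W_i$ into $4n^2$ groups of size $g$.

Let $\mathcal E_i$ be the event that for some $\mathcal D\subseteq B_1$ with $|\mathcal D|=e_i$, all but fewer than $4n^2$ vertices of $W_i$ are $\mathcal D$-exact.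

**Lemma 7.** With positive probability no $\mathcal E_i$ occurs.

**Step 2: the probability of one event.** Fix $\mathcal D$ and $v\in W_i$. We claim that $v$ is $\mathcal D$-exact with probability at most $\frac12$. Assume that $v$ has exactly $e_i\ge1$ external neighbors, all in $V_A$; otherwise the probability is $0$. Reveal the coins of all of them except one, $x$. If $v$ is to be exact, the others occupy all classes of $\mathcal D$ but one, and $x$ must fall into that one. The two outcomes of the coin of $x$ put it into two different classes, so at most one outcome is suitable. For fixed $\mathcal D$ these events are independent over $v\in W_i$, as the external neighborhoods are disjoint.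

If $\mathcal E_i$ occurs, then for some $\mathcal D$ fewer than $4n^2$ vertices of $W_i$ are not $\mathcal D$-exact, so one of the $4n^2$ groups is entirely $\mathcal D$-exact. There are at most $2^n$ sets $\mathcal D$, hence
$$P(\mathcal E_i)\le p:=2^n\cdot4n^2\cdot2^{-g}. \tag{4}$$

**Step 3: dependencies.** The event $\mathcal E_i$ is determined by the coins of the external neighbors of $W_i$. As $|W_i|\le t_i\le k$, these are at most $nk$ vertices. Each such vertex has at most $k$ neighbors, and the cliques $K_j$ are disjoint, so it is an external neighbor of vertices in at most $k$ of the sets $W_j$. Hence $\mathcal E_i$ is mutually independent of all but at most $nk^2$ other events, and it suffices to show $\mathrm e\,p\,(nk^2+1)\le1$.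

**Step 4: the arithmetic.** Since $4\mathrm e<11$ and $nk^2+1\le2nk^2$, we have $\mathrm e\cdot4n^2(nk^2+1)\le22n^3k^2\le k^3$, as $k\ge100n^5$. By (4) it suffices that $2^n2^{-g}k^3\le1$, that is,
$$g\ge n+3\log_2k. \tag{5}$$
As $n\ge12$, $4n^2(2n^2+1)=n^4(8+4/n^2)\le8.04n^4$, and $k+1-n\ge0.99k$. So $g\ge0.123\,k/n^4-1$. Now $k/n^4\ge100n\ge1200$, and $(0.123-\frac19)\cdot1200>1$, so $g\ge k/(9n^4)$. The function $k\mapsto k/(9n^4)-3\log_2k$ has derivative $\frac1{9n^4}-\frac3{k\ln2}$, which is positive for $k>27n^4/\ln2$, in particular for $k\ge100n^5$. So it is enough to check $k/(9n^4)\ge n+3\log_2k$ at $k=100n^5$, where it reads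
$$\tfrac{100}{9}n\ge n+3\log_2100+15\log_2n.$$
Since $3\log_2100<20$ and $\frac{100}9-1>10.11$, this follows from $10.11\,n\ge20+15\log_2n$. At $n=12$ the two sides are about $121.3$ and $73.8$. For $n\ge12$ the derivative of the difference, $10.11-15/(n\ln2)$, is positive. This proves (5), and the Local Lemma gives Lemma 7. $\square$

## Hit and good colors

Fix a splitting for which no $\mathcal E_i$ occurs, and color each $Z_\beta$ with $\beta$. Since $\beta\in B$ and $\varphi(V_A)\subseteq A$, this avoids $\varphi$. All of $V_A$ is now colored. Put $q=3n$.

**Definition (hit, good).** Let $\beta\in B_1$. The color $\beta$ is *hit* in $K_i$ if $K_i\cap Z_\beta\ne\emptyset$. Let $\mathrm{Good}_{i,\beta}$ be the set of all $v\in K_i\setminus V_A$ with $\varphi(v)\ne\beta$ that have no neighbor in $Z_\beta$. The color $\beta$ is *good* for $K_i$ if it is not hit in $K_i$ and $|\mathrm{Good}_{i,\beta}|\ge q$.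

In the pendant example no color is hit in $K$, and $\mathrm{Good}_{\beta}$ consists of the $v_i$ with $u_i\notin Z_\beta$. If all $u_i$ are in $Z_\beta$, this set is empty; if they are split evenly between two classes, it has size $k/2$ for each of the two.

**Lemma 8.** For each $i$, at least $n+1-e_i$ colors of $B_1$ are hit in or good for $K_i$.

**Proof.** Let $N_i$ be the number of remaining colors, and let $\beta$ be one of them. The set $K_i\cap V_A$ is a clique in an $R$-colorable graph, so it has at most $R=n/2$ vertices. Since $|K_i|\ge m+1$, by (i) at most one vertex of $K_i$ has $\varphi(v)=\beta$. Any other vertex of $K_i$ without a neighbor in $Z_\beta$ is in $\mathrm{Good}_{i,\beta}$, and as $\beta$ is neither hit nor good there are at most $q-1$ of these. So all but at most $\frac n2+1+(3n-1)=3.5n$ vertices of $K_i$ have a neighbor in $Z_\beta$, and that neighbor is external since $\beta$ is not hit.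

Suppose $N_i\ge e_i+1$. Choose $e_i+1$ such colors and count pairs consisting of a vertex of $K_i$ and an external neighbor in one of these (disjoint) classes. This gives $(e_i+1)(t_i-3.5n)\le e_it_i$, so $t_i\le3.5n(e_i+1)\le3.5n(n+1)$, contradicting $t_i\ge k+1-n$.

Suppose $N_i=e_i$, and let $\mathcal D$ be the set of these colors. All but at most $3.5n\cdot e_i\le3.5n^2<4n^2$ vertices of $K_i$ have an external neighbor in every $Z_\beta$ with $\beta\in\mathcal D$. They have at most $e_i$ external neighbors in total, so these are exactly one in each class, and the vertices are $\mathcal D$-exact. As $W_i\subseteq K_i$, the event $\mathcal E_i$ occurs, a contradiction.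

Hence $N_i\le e_i-1$. $\square$

## From good colors to a coloring of $G$

**Step 1: choose a vertex for each good color.** A hit color already has a vertex in $K_i$; now we place each good color. Treat the colors $\beta\in B_1$ one after another. For each $i$ such that $\beta$ is good for $K_i$, form the part $\mathrm{Good}_{i,\beta}$ minus the vertices of $K_i$ chosen in this step for earlier colors. At most one vertex of $K_i$ was chosen per earlier color, so the part has at least $3n-(n-1)\ge2n$ vertices. The parts lie in different, disjoint cliques $K_i$. In the graph formed by the edges of $G$ between different parts, all neighbors are external, so degrees are at most $n$. By Haxell's theorem with $d=n$ there is an independent transversal $T_\beta$, which is independent in $G$ because it has one vertex per part. (If $\beta$ is good for no $K_i$, put $T_\beta=\emptyset$.) Color $T_\beta$ with $\beta$.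

The set $Z_\beta\cup T_\beta$ is independent, since vertices of $\mathrm{Good}_{i,\beta}$ have no neighbor in $Z_\beta$. By the definition of $\mathrm{Good}_{i,\beta}$, $T_\beta$ avoids $\varphi$ and is disjoint from $V_A$. The sets $T_\beta$ are disjoint from each other. So each $K_i$ contains a vertex of each color that is hit in it or good for it, and by Lemma 8 at least $n+1-e_i$ vertices of $K_i$ are colored.

**Step 2: make the classes maximal.** For each $\beta\in B_1$ in turn, add to class $\beta$ uncolored vertices $v$ with $\varphi(v)\ne\beta$, keeping the class independent, until no more can be added. Let $H_0$ be the subgraph induced by the uncolored vertices.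

**Step 3: $H_0$ meets the hypotheses of Lemma 5.** Take $C=B_1$ and $D=k-n$. The vertices outside $H_0$ have an avoiding coloring with colors from $B_1$. We verify the three conditions.

For (a): all of $V_A$ is colored, so $V(H_0)\cap V_A=\emptyset$.

For (b): suppose $H_0$ had a clique of size $k-n+1$. It lies in a maximal clique of $G$ of size at least $k+1-n$, that is, in some $K_i$. But
$$|K_i\cap V(H_0)|\le t_i-(n+1-e_i)=(k+1-e_i)-(n+1-e_i)=k-n.$$
So $\omega(H_0)\le k-n$.

For (c): let $v\in V(H_0)$ and let $\beta\in B_1$ with $\varphi(v)\ne\beta$. When class $\beta$ was made maximal, $v$ was uncolored and was not added, so $v$ has a neighbor in class $\beta$. Thus $v$ has at least $n$ colored neighbors, or at least $n-1$ if $\varphi(v)\in B_1$. As $d_G(v)\le k$, we get $d_{H_0}(v)\le k-n$, except that $d_{H_0}(v)\le k-n+1$ if $\varphi(v)\in B_1=C$.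

**Step 4: conclusion.** By Lemma 5 the coloring extends to an avoiding coloring of $G$. This contradicts the choice of $(G,\varphi)$ as a counterexample, and proves Theorem 3, hence Theorem 2. $\blacksquare$

## The hypotheses of Theorem 3 and the size of $\Delta_0$

Condition (i) cannot be dropped. The constant $\varphi\equiv1$ on a clique $K_k$ has no avoiding $k$-coloring, as we saw, although $\Delta(K_k)\le k$, $\omega(K_k)\le k$, and (ii) holds for any $A$ with $1\notin A$, since then $\varphi^{-1}(A)=\emptyset$. Condition (ii) is void whenever $\varphi$ omits $m$ colors. Properness of $\varphi$ is not needed beyond these two conditions.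

As for the constant, the deduction of Theorem 2 used only $k\ge3200\cdot10^{70}$. So the optimal $\Delta_0$ satisfies
$$5\le\Delta_0\le3.2\cdot10^{73}.$$
The upper bound depends on the smallest available $m$. If the Borodin–Kostochka conjecture holds for graphs of maximum degree $9$, that is, if every graph with maximum degree $9$ and clique number at most $8$ is $8$-colorable, then together with Brooks' theorem this gives BK($8$). Theorem 3 with $R=m=8$ would then give $\Delta_0\le3200\cdot8^5=104\,857\,600<1.05\cdot10^8$. The exact value of $\Delta_0$ is not determined here.
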